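\title{Integral lattices generated by vectors of norm three are not uniformly integrable}

\begin{abstract}
A lattice $\Lambda$ is $s$-integrable if $\sqrt{s}\,\Lambda$ embeds isometrically into some standard lattice $\mathbb{Z}^K$. Every irreducible root lattice is $2$-integrable, and it has been conjectured that a single integer $\sigma$ likewise serves for all irreducible integral lattices generated by vectors of norm $3$. We disprove this conjecture. The counterexamples come from trees in which a path whose length is exponential in $k$ is balanced by $2k+2$ further vertices carrying Fibonacci weights. The construction works for every norm $\mu\ge 3$ and gives lattices of arbitrarily large rank $n$ that are not $s$-integrable for any $s<c_\mu(n/\log n)^{1/4}$. Thus a uniform $\sigma$ exists for norm $\mu$ if and only if $\mu\le 2$.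
\end{abstract}

\section{Introduction}

A \emph{lattice} is a subgroup $\Lambda$ of a Euclidean space generated by finitely many vectors; its \emph{rank} is the dimension of its real span. The \emph{norm} of a vector $x$ is $(x,x)$. The lattice $\Lambda$ is \emph{integral} if $(x,y)\in\mathbb{Z}$ for all $x,y\in\Lambda$, and \emph{irreducible} if it is nonzero and is not the orthogonal direct sum of two nonzero sublattices. For a positive integer $s$, the lattice $\Lambda$ is \emph{$s$-integrable} if $\sqrt{s}\,\Lambda$ embeds isometrically into $\mathbb{Z}^K$ for some $K$. If $\Lambda$ is generated by $w_1,\dots,w_r$, this means that there are vectors $\hat w_1,\dots,\hat w_r\in\mathbb{Z}^K$ with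
\begin{equation}\label{eq:embed}
\hat w_i\cdot\hat w_j=s\,(w_i,w_j)\qquad\text{for all } i,j,
\end{equation}
where the dot is the inner product of $\mathbb{Z}^K$. By \eqref{eq:embed}, the norm of $\sum c_i\hat w_i$ is $s$ times the norm of $\sum c_iw_i$ for all real $c_i$. So every real linear relation among the $w_i$ also holds among the $\hat w_i$, and $w_i\mapsto\hat w_i$ extends to a linear map $x\mapsto\hat x$ on the real span of $\Lambda$. Reading the coordinates of $\hat x$ as linear forms $\Lambda\to\mathbb{Z}$, we see what the definition measures: $\Lambda$ is $s$-integrable exactly when the quadratic form $s\,(x,x)$ is a sum of squares of integer-valued linear forms on $\Lambda$.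

Every integral lattice is $s$-integrable for some $s$. Indeed, the Gram--Schmidt process gives an orthogonal basis $u_1,\dots,u_n$ of the real span consisting of rational combinations of the generators, and the generators have rational coordinates in this basis. Each norm $(u_i,u_i)$ is a positive rational number, hence a sum of four rational squares; sending $u_i$ to the corresponding vector in the $i$th block of four coordinates maps $\Lambda$ isometrically into $\mathbb{Q}^{4n}$, and multiplying by a common denominator $D$ shows that $\Lambda$ is $D^2$-integrable. Repeating each coordinate $s'$ times shows that an $s$-integrable lattice is $ss'$-integrable, so finitely many lattices always share a common $s$. Finally, for fixed $\mu$ and $n$ there are only finitely many integral lattices $\Lambda$ of rank $n$ generated by vectors of norm $\mu$, up to isometry: if $L$ is spanned by $n$ independent generators, there are finitely many possible Gram matrices for $L$, and $\Lambda$ lies between $L$ and its dual lattice, in which $L$ has finite index. The question is therefore whether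 $s$ can stay bounded as the rank grows.

For small norms it can. An irreducible integral lattice generated by vectors of norm $1$ is $\mathbb{Z}$. For norm $2$ we use the known fact that \emph{every irreducible root lattice}, that is, every irreducible integral lattice generated by vectors of norm $2$, \emph{is $2$-integrable}. For orientation, recall that the irreducible root lattices are $A_n$, $D_n$, $E_6$, $E_7$, $E_8$; that $A_n$ and $D_n$ lie in standard lattices; and that $E_6,E_7\subset E_8\subset\mathbb{Z}^8\cup(\mathbb{Z}+\frac12)^8$, where the map $(a,b)\mapsto(a+b,a-b)$ on four pairs of coordinates doubles all norms and has integral values. Norm $3$ arises from graphs: if a graph with adjacency matrix $A$ has smallest eigenvalue at least $-3$, then $3I+A$ is the Gram matrix of vectors of norm $3$ generating an integral lattice. If all degrees are at most $3$, this lattice is even $1$-integrable, because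
\[
\xi^T(3I+A)\xi=\sum_{uv\text{ edge}}(\xi_u+\xi_v)^2+\sum_u(3-\deg u)\,\xi_u^2 .
\]
These cases suggest the following conjecture, which is posed in \cite{KYY}.

\begin{quote}
\textbf{Conjecture.} \emph{There is a positive integer $\sigma$ such that every irreducible integral lattice generated by vectors of norm $3$ is $\sigma$-integrable.}
\end{quote}

We show that the conjecture is false. Let $F_0=0$, $F_1=1$, $F_{n+1}=F_n+F_{n-1}$ be the Fibonacci numbers.

\begin{theorem}\label{thm:three}
There are irreducible integral lattices $\Lambda_k$ $(k\ge2)$, generated by vectors of norm $3$, such that if $\Lambda_k$ is $\sigma$-integrable, then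
\[
F_{2k}F_{2k+2}-1\le 24\cdot 3^9\,\sigma^4(k+1).
\]
The left side grows exponentially in $k$, so for each $\sigma$ only finitely many $\Lambda_k$ are $\sigma$-integrable. Hence the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:general}
Let $\mu\ge1$ be an integer. There is a $\sigma$ such that every irreducible integral lattice generated by vectors of norm $\mu$ is $\sigma$-integrable if and only if $\mu\le2$. For every $\mu\ge3$ there are a constant $c_\mu>0$ and irreducible integral lattices of arbitrarily large rank $n$, generated by vectors of norm $\mu$, which are not $s$-integrable for any $s<c_\mu(n/\log n)^{1/4}$.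
\end{theorem}

The proof compares two counts of nonzero coordinates. A vector of norm $\mu$ becomes an integral vector of norm $\mu\sigma$ and so has at most $\mu\sigma$ nonzero coordinates; a combination of few such vectors has few nonzero coordinates, however large its coefficients are. On the other hand, a particular combination of a long chain of type $A_m$ has at least a constant times $m$ nonzero coordinates. A linear relation that equates the two vectors bounds $m$. Section~\ref{sec:idea} carries this out by hand for $E_8$ and lists what has to be generalized.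

\section{The idea: $E_8$ is not $1$-integrable}\label{sec:idea}

We first record how a graph with balanced weights gives a lattice with exactly one relation among its generators. We write $u\sim w$ for adjacency.

\begin{lemma}\label{lem:tree}
Let $T$ be a finite connected graph with vertex set $V$, let $\mu$ be a positive integer, and let $p_w>0$ $(w\in V)$ be real numbers with $\mu p_w=\sum_{u\sim w}p_u$ for all $w$. Then there are vectors in a Euclidean space, denoted by the names of the vertices, with
\[
(w,w)=\mu,\qquad (w,u)=-1\ \text{ if } w\sim u,\qquad (w,u)=0\ \text{ otherwise}.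
\]
The real linear relations among them are exactly the multiples of $\sum_wp_ww=0$, and they generate an integral lattice of rank $|V|-1$.
\end{lemma}

\begin{proof}
Let $A$ be the adjacency matrix and $M=\mu I-A$. For $\xi\in\mathbb{R}^V$,
\[
\sum_{uv\text{ edge}}p_up_v\Bigl(\frac{\xi_u}{p_u}-\frac{\xi_v}{p_v}\Bigr)^2
=\sum_u\xi_u^2\,\frac{\sum_{v\sim u}p_v}{p_u}-2\sum_{uv\text{ edge}}\xi_u\xi_v=\xi^TM\xi .
\]
So $M$ is positive semidefinite, and since $T$ is connected, $\xi^TM\xi=0$ if and only if $\xi_u/p_u$ is constant. A positive semidefinite matrix is the Gram matrix of a family of vectors, and $\sum\xi_ww=0$ holds if and only if its norm $\xi^TM\xi$ vanishes.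
\end{proof}

Vectors $Z_1,\dots,Z_m$ form a \emph{chain of scale $t$} if $Z_j\cdot Z_j=2t$, $Z_j\cdot Z_{j+1}=-t$, and all other products vanish; for $t=1$ this is the standard basis of the root lattice $A_m$. It is convenient to pass to a symmetric basis.

\begin{lemma}\label{lem:chain}
Let $Z_1,\dots,Z_m$ be a chain of scale $t$ and put $S_i=Z_i+Z_{i+1}+\dots+Z_m$. Then $S_i\cdot S_j=t(1+\delta_{ij})$ for all $i,j$, and $\sum_iS_i=\sum_jjZ_j$.
\end{lemma}

\begin{proof}
The vectors $\sqrt t\,(\varepsilon_j-\varepsilon_{j+1})$, with $\varepsilon_1,\dots,\varepsilon_{m+1}$ orthonormal, have the same Gram matrix as the $Z_j$, and their sums from $i$ to $m$ are $\sqrt t\,(\varepsilon_i-\varepsilon_{m+1})$. The vector $Z_j$ occurs in $S_1,\dots,S_j$.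
\end{proof}

\begin{example}\label{ex:E8}
Let $T$ be the tree formed by the paths $x_1x_2x_3x_4x_5o$, $\;oq$ and $or_1r_2$, with weights $p_{x_j}=j$, $p_o=6$, $p_q=3$, $p_{r_1}=4$, $p_{r_2}=2$. The condition of Lemma~\ref{lem:tree} holds with $\mu=2$; at $o$ it reads $12=5+3+4$. This tree is the extended Dynkin diagram of $E_8$, the lattice is $E_8$, and the relation is
\begin{equation}\label{eq:E8}
x_1+2x_2+3x_3+4x_4+5x_5=-(6o+3q+4r_1+2r_2).
\end{equation}
Suppose that the lattice embeds in $\mathbb{Z}^K$, with basis vectors $e_c$. Let $G$ be the image of the vector \eqref{eq:E8}.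

\emph{The right side has at most five nonzero coordinates.} A vector of norm $2$ has two nonzero coordinates, and adjacent vertices of the path $q\,o\,r_1r_2$ share a coordinate since their product is $-1$. Together the four vectors use at most $2+1+1+1$ coordinates.

\emph{The left side has six.} By Lemma~\ref{lem:chain}, $G=S_1+\dots+S_m$ with $m=5$ and $S_i\cdot S_j=1+\delta_{ij}$. Each $S_i$ has the form $\pm e_a\pm e_b$. Two such vectors with the same support have even product, so $S_i$ and $S_j$ share exactly one coordinate, with equal signs there. After renaming and changing signs of coordinates, $S_1=e_0+e_1$ and $S_2=e_0+e_2$. If some $S_i$ avoided $e_0$, it would be $e_1+e_2$; then $S_1+S_2+S_i=2(e_0+e_1+e_2)$ would have even product with a fourth vector $S_j$, whereas this product is $3$. So $S_i=e_0\pm e_{c_i}$ with distinct $c_i$, and $G=me_0+\sum\pm e_{c_i}$ has $m+1=6$ nonzero coordinates.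

This contradiction shows that $E_8$ is not $1$-integrable.
\end{example}

To defeat an arbitrary $\sigma$, three things are needed. First, a lower bound for the support of $G$ at every scale $t$, where the vectors $S_i$ can no longer be listed (Section~\ref{sec:support}). Second, trees in which the chain is much longer than the rest of the relation (Sections~\ref{sec:trees} and~\ref{sec:nonint}). Third, irreducibility of the resulting lattices, which for norm at least $3$ does not follow from the connectedness of the tree (Section~\ref{sec:irred}).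

\section{The support of the sum of a long chain}\label{sec:support}

We use Bessel's inequality in the following form: if $f_1,\dots,f_r$ are pairwise orthogonal of norm $\rho>0$, then $\sum_i(z,f_i)^2\le\rho\,(z,z)$ for every vector $z$, with equality if and only if $z=\frac1\rho\sum_i(z,f_i)f_i$.

\begin{lemma}\label{lem:support}
Let $t,\kappa,m$ be positive integers and let $S_1,\dots,S_m\in\mathbb{Z}^K$ satisfy $S_i\cdot S_j=t(1+\delta_{ij})$. If $G=\sum_iS_i$ has at most $\kappa$ nonzero coordinates, then
\[
m\le 4t\kappa(1+2t^2)\le 12t^3\kappa .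
\]
\end{lemma}

The plan is as follows. The $S_i$ become orthogonal after subtracting a common multiple of $G$, so Bessel's inequality forces nearly all of them to agree in any given coordinate. On the support of $G$ all but a few exceptional $S_i$ share one pattern. Off the support the $S_i$ are sparse and sum to zero; the ordinary ones turn out to be mutually orthogonal there, so all cancellation must come from the exceptional ones, and each of these meets only a bounded number of others.

\begin{proof}
We have $G\cdot S_i=t(m+1)$ and $G\cdot G=tm(m+1)$. Let $\alpha=\frac{(m+1)-\sqrt{m+1}}{m(m+1)}$, a root of $m(m+1)\alpha^2-2(m+1)\alpha+1=0$. Then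
\[
(S_i-\alpha G)\cdot(S_j-\alpha G)=t\bigl(\delta_{ij}+1-2\alpha(m+1)+\alpha^2m(m+1)\bigr)=t\delta_{ij}.
\]
Bessel's inequality for the basis vector $e_c$ gives, for each coordinate $c$,
\begin{equation}\label{eq:bessel}
\sum_{i=1}^m\bigl(S_i(c)-\alpha G(c)\bigr)^2\le t .
\end{equation}

\emph{On the support.} Let $C$ be the support of $G$, so $|C|\le\kappa$. For $c\in C$ let $H(c)$ be an integer nearest to $\alpha G(c)$; this defines $H\in\mathbb{Z}^C$. Any other integer has distance at least $\frac12$ from $\alpha G(c)$, so by \eqref{eq:bessel} at most $4t$ indices $i$ have $S_i(c)\ne H(c)$. Let $E$ be the set of $i$ with $S_i(c)\ne H(c)$ for some $c\in C$, and let $I$ be its complement in $\{1,\dots,m\}$. Then $|E|\le4t\kappa$, and $S_i$ restricts to $H$ on $C$ for $i\in I$.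

\emph{Off the support.} Let $B_i$ be the restriction of $S_i$ to the coordinates outside $C$. There $G$ vanishes, so $\sum_iB_i=0$, and by \eqref{eq:bessel} each such coordinate is nonzero in at most $t$ of the $B_i$. Since $B_i\cdot B_i\le 2t$, each $B_i$ has at most $2t$ nonzero coordinates. Hence
\begin{equation}\label{eq:sparse}
\text{for each $i$, at most $2t^2$ indices $j$ satisfy } B_i\cdot B_j\ne0 .
\end{equation}

If $|I|\le2t^2+1$, then $m\le4t\kappa+2t^2+1\le4t\kappa(1+2t^2)$, because $2t^2+1\le 8t^3\kappa$. So let $|I|\ge2t^2+2$. For distinct $i,j\in I$ we have $t=S_i\cdot S_j=H\cdot H+B_i\cdot B_j$, so $B_i\cdot B_j$ has the same value for all such pairs. Fixing $i\in I$, there are at least $2t^2+1$ other indices in $I$, and by \eqref{eq:sparse} one of them has $B_i\cdot B_j=0$. Therefore the common value is $0$, $H\cdot H=t$, and $B_i\cdot B_i=2t-t=t$ for $i\in I$. For $i\in I$ we now get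
\[
0=B_i\cdot\sum_jB_j=t+\sum_{j\in E}B_i\cdot B_j ,
\]
so $B_i\cdot B_j\ne0$ for some $j\in E$. By \eqref{eq:sparse}, each $j\in E$ serves at most $2t^2$ indices $i$. Thus $|I|\le2t^2|E|$ and $m=|I|+|E|\le(1+2t^2)\,4t\kappa$. The second inequality of the lemma is $1+2t^2\le3t^2$.
\end{proof}

\begin{remark}
The bound must depend on $t$. Given $m$, apply the four-squares embedding of the introduction to abstract vectors $S_i$ with products $1+\delta_{ij}$, starting the Gram--Schmidt process with $u_1=G$. This gives integral vectors for some $t=D^2$ whose sum has at most four nonzero coordinates.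
\end{remark}

\section{Trees with Fibonacci weights}\label{sec:trees}

\subsection*{Design}
Allow for the moment a tree whose vertices $v$ have different norms $d(v)$, with the balance condition $d(v)p_v=\sum_{u\sim v}p_u$. Along an arm $o\,v_1v_2\cdots v_r$ with norms $d_1,\dots,d_r$, these equations, solved from the end, determine the ratio
\[
\frac{p_{v_1}}{p_o}=\cfrac{1}{d_1-\cfrac{1}{d_2-\cfrac{1}{\ddots-1/d_r}}},
\]
and the equation at $o$ says that these ratios, one for each arm, add up to $d(o)$. A chain of $N-1$ vertices of norm $2$ contributes $1-\frac1N$. If all norms are $2$ and there are three arms, we need $\frac1N+\frac1a+\frac1b=1$ with $a,b\ge2$, and then $N\le6$, because the largest value of $\frac1a+\frac1b$ below $1$ is $\frac56$. Example~\ref{ex:E8} is the extreme case. The obstacle is that short arms produce only small denominators. With norm $3$ the denominators grow exponentially in the length of the arm. As verified below, norms $3,\dots,3$ ($k$ times) contribute $F_{2k}/F_{2k+2}$, norms $1,3,\dots,3,2$ ($k+1$ vertices) contribute $F_{2k+1}/F_{2k}$, and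
\begin{equation}\label{eq:sum}
\frac{F_{2k}}{F_{2k+2}}+\frac{F_{2k+1}}{F_{2k}}=2+\frac1{F_{2k}F_{2k+2}} .
\end{equation}
With $d(o)=3$, the remaining share is $1-\frac1N$ for $N=F_{2k}F_{2k+2}$, exactly the contribution of a chain of $N-1$ vertices.

It remains to make all norms equal to $\mu$. An arm consisting of one vertex of norm $\mu$ contributes $\frac1\mu$, so attaching $\mu(\mu-d)$ pendant vertices to a vertex of norm $\mu$ lowers its effective norm to $d$. This needs $d\le\mu$, and since $d=3$ occurs, it is where $\mu\ge3$ enters.

\subsection*{Two Fibonacci identities}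
For $n\ge2$ and $j\ge0$,
\begin{align}
F_{n+2}+F_{n-2}&=3F_n,\label{eq:F1}\\
F_{2j+2}^2-3F_{2j}F_{2j+2}+F_{2j}^2&=1.\label{eq:F2}
\end{align}
The first follows by adding $F_{n+2}=2F_n+F_{n-1}$ and $F_{n-2}=F_n-F_{n-1}$. For the second, put $a_j=F_{2j}$, so that $a_{j+1}=3a_j-a_{j-1}$ for $j\ge1$. Then
\[
a_{j+1}(a_{j+1}-3a_j)+a_j^2=-a_{j+1}a_{j-1}+a_j^2=a_j^2-3a_{j-1}a_j+a_{j-1}^2 ,
\]
so the left side of \eqref{eq:F2} does not depend on $j$, and it is $1$ for $j=0$. Multiplying \eqref{eq:sum} by $F_{2k}F_{2k+2}$ and substituting $F_{2k+1}=F_{2k+2}-F_{2k}$ turns it into \eqref{eq:F2}, so \eqref{eq:sum} holds.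

\subsection*{The construction}
Fix $\mu\ge3$ and $k\ge2$, and put
\[
N=F_{2k}F_{2k+2}\ge F_4F_6=24,\qquad m=N-1 .
\]
The \emph{core} is the tree formed by the three paths
\[
x_1x_2\cdots x_m\,o,\qquad o\,q_1q_2\cdots q_k,\qquad o\,b\,r_1r_2\cdots r_k .
\]
On the core define
\[
d(o)=d(q_i)=3,\qquad d(r_i)=3\ (i<k),\qquad d(x_j)=d(r_k)=2,\qquad d(b)=1,
\]
\[
p_{x_j}=j,\quad p_o=N,\quad p_{q_i}=F_{2k}F_{2k+2-2i},\quad p_b=F_{2k+1}F_{2k+2},\quad p_{r_i}=F_{2k+1-2i}F_{2k+2}.
\]
The tree $T=T_{\mu,k}$ is obtained by attaching $\mu(\mu-d(v))$ new pendant vertices to each core vertex $v$. These new vertices, and only these, are called \emph{leaves}; a core vertex with $d(v)<\mu$ is a \emph{host}. A leaf $y$ at $v$ gets the weight $p_y=p_v/\mu$. All weights are positive, and on the core they are integers. For $\mu\ge4$ every core vertex is a host. For $\mu=3$ the hosts are the $x_j$ and $r_k$, with three leaves each, and $b$, with six; see Figure~\ref{fig:tree}.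

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1,core/.style={circle,fill,inner sep=1.8pt},leaf/.style={circle,draw,fill=white,inner sep=1.2pt}]
\draw (0,0)--(1.7,0) (2.6,0)--(5,0)--(6.3,1)--(7.8,1) (5,0)--(6.3,-1)--(9.3,-1);
\node at (2.15,0) {$\cdots$};
\foreach \x/\y in {0/0,1.2/0,3.1/0,9.3/-1}
  \foreach \s in {-0.3,0,0.3}
    \draw (\x,\y)--(\x+\s,\y-0.6) node[leaf]{};
\foreach \s in {-0.5,-0.3,-0.1,0.1,0.3,0.5}
  \draw (6.3,-1)--(6.3+\s,-1.6) node[leaf]{};
\foreach \x/\y/\n in {0/0/{x_1\,(1)},1.2/0/{x_2\,(2)},3.1/0/{x_{23}\,(23)},6.3/1/{q_1\,(9)},7.8/1/{q_2\,(3)},7.8/-1/{r_1\,(16)},9.3/-1/{r_2\,(8)}}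
  \node[core,label=above:{\small$\n$}] at (\x,\y) {};
\node[core,label=above left:{\small$o\,(24)$}] at (5,0) {};
\node[core,label=above right:{\small$b\,(40)$}] at (6.3,-1) {};
\end{tikzpicture}
\caption{The tree $T_{3,2}$. Filled vertices form the core and carry their weights in parentheses; open vertices are leaves, each with one third of the weight of its neighbor. At every vertex, three times the weight equals the sum of the weights of the neighbors; at $o$ this reads $72=23+9+40$.}
\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:balance}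
For every core vertex $v$ we have $d(v)p_v=\sum_up_u$, the sum over the core neighbors $u$ of $v$. For every vertex $w$ of $T$ we have $\mu p_w=\sum_{u\sim w}p_u$.
\end{lemma}

\begin{proof}
At $x_j$ the first claim is $2j=(j-1)+(j+1)$, where $p_o=m+1$ is used for $j=m$. At $q_i$ it is \eqref{eq:F1} with $n=2k+2-2i$, multiplied by $F_{2k}$; here $p_o=F_{2k}F_{2k+2}$ is used for $i=1$ and $F_0=0$ for $i=k$. At $r_i$ with $i<k$ it is \eqref{eq:F1} with $n=2k+1-2i$, multiplied by $F_{2k+2}$, where $p_b=F_{2k+1}F_{2k+2}$ is used for $i=1$. At $r_k$ it is $2F_1=F_3$ and at $b$ it is $F_{2k+1}=F_{2k}+F_{2k-1}$, both multiplied by $F_{2k+2}$. At $o$, division by $N$ turns it into $3=(1-\frac1N)+\frac{F_{2k}}{F_{2k+2}}+\frac{F_{2k+1}}{F_{2k}}$, which is \eqref{eq:sum}.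

The second claim holds at a leaf $y$ at $v$ because $\mu p_y=p_v$. At a core vertex $v$ the leaves contribute $\mu(\mu-d(v))\,p_v/\mu=(\mu-d(v))p_v$ and the core neighbors contribute $d(v)p_v$.
\end{proof}

Let $\Lambda_{\mu,k}$ be the lattice given by Lemma~\ref{lem:tree} for $T_{\mu,k}$, and put $\Lambda_k=\Lambda_{3,k}$. It is integral, generated by vectors of norm $\mu$, and of rank $|V(T)|-1$.

\begin{remark}
The tree $T$ is bipartite, so replacing $w$ by $-w$ on one color class changes the Gram matrix $3I-A$ of the generators of $\Lambda_k$ to $3I+A$, which is again positive semidefinite and singular. Thus $\Lambda_k$ is the lattice of a tree with smallest eigenvalue exactly $-3$.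
\end{remark}

\subsection*{Projecting away the leaves}
The vectors that realize the effective norms $d(v)$ lie in the real span of the lattice. For a core vertex $v$ put
\[
u_v=\frac1\mu\sum_{y\text{ leaf at }v}y,\qquad v'=v+u_v .
\]
The leaves are pairwise orthogonal. So $(v',y)=-1+\frac{\mu}{\mu}=0$ for a leaf $y$ at $v$, and $(v',y)=0$ for every other leaf: $v'$ is orthogonal to all leaves. Hence $(v',w')=(v',w)=(v,w)+(u_v,w)$ for core vertices $v,w$. Since $(u_v,v)=-(\mu-d(v))$ and $(u_v,w)=0$ for $w\ne v$,
\begin{equation}\label{eq:proj}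
(v',v')=d(v),\qquad (v',w')=-1\ \text{ if } v\sim w,\qquad (v',w')=0\ \text{ otherwise}.
\end{equation}
In particular, $x_1',\dots,x_m'$ is a chain of scale $1$. Because $p_y=p_v/\mu$ for a leaf $y$ at $v$, the relation of Lemma~\ref{lem:tree} reads $\sum_{v\text{ core}}p_vv'=0$. With $W=\{o,b,q_1,\dots,q_k,r_1,\dots,r_k\}$, a set of $2k+2$ vertices, this is the analogue of \eqref{eq:E8}:
\begin{equation}\label{eq:ell}
\ell:=\sum_{j=1}^mj\,x_j'=-\sum_{v\in W}p_vv' .
\end{equation}

\section{The bound on $\sigma$}\label{sec:nonint}

\begin{proposition}\label{prop:bound}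
Let $\mu\ge3$ and $k\ge2$. If $\Lambda_{\mu,k}$ is $\sigma$-integrable, then
\[
F_{2k}F_{2k+2}-1\le24\,\mu^9\sigma^4(k+1).
\]
\end{proposition}

\begin{proof}
Let $x\mapsto\hat x$ be the linear map on the real span with $\hat x\cdot\hat y=\sigma(x,y)$ and $\hat w\in\mathbb{Z}^K$ for all vertices $w$. The vectors $x_j'$ have denominator $\mu$, so we scale them:
\[
Z_j=\mu\,\widehat{x_j'}=\mu\,\hat x_j+\sum_{y\text{ leaf at }x_j}\hat y\ \in\mathbb{Z}^K .
\]
By \eqref{eq:proj}, $Z_1,\dots,Z_m$ is a chain of scale $t=\mu^2\sigma$. Lemma~\ref{lem:chain} gives $S_1,\dots,S_m\in\mathbb{Z}^K$ with $S_i\cdot S_j=t(1+\delta_{ij})$ and $G=\sum_iS_i=\mu\hat\ell$. By \eqref{eq:ell}, $G$ is a linear combination of the vectors $\hat w$, where $w$ is a vertex of $W$ or a leaf at such a vertex. A core vertex has at most $\mu(\mu-1)$ leaves, so there are at most $(2k+2)(1+\mu(\mu-1))\le(2k+2)\mu^2$ such $w$. Each $\hat w$ is integral of norm $\mu\sigma$ and so has at most $\mu\sigma$ nonzero coordinates. Thus $G$ has at most $\kappa=2\mu^3\sigma(k+1)$ nonzero coordinates, and Lemma~\ref{lem:support}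 gives $m\le12t^3\kappa=24\mu^9\sigma^4(k+1)$.
\end{proof}

\section{Irreducibility}\label{sec:irred}

Let $\Lambda=\Lambda_{\mu,k}$ and suppose $\Lambda=\Lambda_1\perp\Lambda_2$, with orthogonal projections $\pi_i\colon\Lambda\to\Lambda_i\subseteq\Lambda$. If every vertex of $T$ lies in $\Lambda_1\cup\Lambda_2$, then one summand is zero: adjacent vertices are not orthogonal and so lie in the same summand, and $T$ is connected. \emph{It therefore suffices to show that no generator splits into two nonzero projections.} This is a genuine condition. The lattice $\mathbb{Z}^4$ is generated by its vectors of norm $3$, since $(1,0,0,0)=(1,1,1,0)-(1,1,0,1)+(1,0,-1,1)$, and these vectors cannot be divided into two mutually orthogonal families; but each of them splits.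

The tool is a congruence provided by the leaves.

\begin{lemma}\label{lem:leaves}
Let $\mu\ge3$, $k\ge2$, and let $z=\sum_wa_ww\in\Lambda$ with all $a_w\in\mathbb{Z}$.
\begin{enumerate}
\item[(a)] For a leaf $y$ at $h$ we have $(z,y)=\mu a_y-a_h$. Hence the products of $z$ with the leaves at one host are congruent modulo $\mu$.
\item[(b)] If $z$ is orthogonal to all leaves, then $a_h\in\mu\mathbb{Z}$ for every host $h$, and $z=\sum_{v\text{ core}}a_vv'$.
\item[(c)] For every host $h$ we have $u_h\notin\Lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}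
(a) The only neighbor of $y$ is $h$.

(b) By (a), $a_h=\mu a_y$ for each leaf $y$ at $h$. So $a_h\in\mu\mathbb{Z}$, and the leaves at $h$ contribute $a_hu_h$ to $z$.

(c) Suppose $u_h=\sum a_ww$ with integers $a_w$. By Lemma~\ref{lem:tree} there is a real $\tau$ with $a_y=(1+\tau p_h)/\mu$ for the leaves $y$ at $h$ and $a_w=\tau p_w$ for all other $w$. Then $\tau=a_{x_1}$ is an integer, and $\mu\mid1+\tau p_h$ shows that $\tau$ is coprime to $\mu$. Choose $g\in\{x_1,x_2\}$ with $g\ne h$; it is a host since $d(g)=2<\mu$. For a leaf $y$ at $g$ the number $a_y=\tau p_g/\mu$ is an integer, so $\mu$ divides $p_g\in\{1,2\}$, which is impossible.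
\end{proof}

\subsection*{Norm three}
If a generator of norm $3$ splits into two nonzero projections, their norms are positive integers with sum $3$, so one of them is $1$. Irreducibility of $\Lambda_k$ thus follows once we know that there is no vector of norm $1$. The difficulty is that $o$, the $q_i$ and the $r_i$ with $i<k$ have no leaves, so Lemma~\ref{lem:leaves} says nothing about their coefficients. We remove the chain and $o$ from a hypothetical vector of norm $1$ and then read off the norm on the two short arms.

\begin{proposition}\label{prop:irr3}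
For $k\ge2$ the lattice $\Lambda_k$ has no vector of norm $1$. Hence it is irreducible.
\end{proposition}

\begin{proof}
Suppose $z=\sum a_ww$ with $a_w\in\mathbb{Z}$ and $(z,z)=1$. For every vertex $w$, the Cauchy--Schwarz inequality gives $|(z,w)|\le\sqrt3$, so $(z,w)\in\{0,\pm1\}$.

\emph{Step 1: $z$ is orthogonal to all leaves.} Suppose $(z,y)=\varepsilon=\pm1$ for a leaf $y$ at $h$. By Lemma~\ref{lem:leaves}(a), all leaves at $h$ have product $\varepsilon$ with $z$. By Bessel's inequality their number is at most $3$; since it is $3$ or $6$, it is $3$ and equality holds. So $z=\varepsilon u_h$, contradicting Lemma~\ref{lem:leaves}(c).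

By Lemma~\ref{lem:leaves}(b), $z=\sum_{v\text{ core}}a_vv'$, and $a_{x_j},a_b,a_{r_k}\in3\mathbb{Z}$. Moreover $(z,v)=(z,v')$ for core vertices $v$. With the conventions $a_{x_0}=0$ and $x_{m+1}=o$, formula \eqref{eq:proj} gives
\begin{equation}\label{eq:second}
(z,x_j)=2a_{x_j}-a_{x_{j-1}}-a_{x_{j+1}}\qquad(1\le j\le m).
\end{equation}

\emph{Step 2: $(z,x_j)=0$ for $j<m$.} The right side of \eqref{eq:second} is then divisible by $3$, and the left side lies in $\{0,\pm1\}$.

\emph{Step 3: $(z,x_m)=0$.} The congruence is not available here, since $o$ is not a host. Suppose $(z,x_m)=\eta=\pm1$; we show that $z$ is then almost parallel to the vector $\ell$ of \eqref{eq:ell}. By \eqref{eq:proj}, $(\ell,x_j')=2j-(j-1)-(j+1)=0$ for $j<m$ and $(\ell,x_m')=2m-(m-1)=N$, so $(\ell,\ell)=mN$. By Step 2, $(z,\ell)=m\eta$. Hence $z_0=z-\frac\eta N\ell$ has norm $1-\frac{2m}{N}+\frac{m}{N}=\frac1N$. If $w$ is a core vertex other than $o$ and the $x_j$, then $(w,\ell)=0$, so $(z,w)^2=(z_0,w)^2\le\frac3N<1$ and $(z,w)=0$; here $k\ge2$ is used. Pairing $z$ with the relation $\sum p_ww=0$ leaves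 only the terms of $x_m$ and $o$:
\[
0=m\eta+N\,(z,o).
\]
So $N$ divides $m=N-1$, which is impossible for $N>1$.

\emph{Step 4: reduction to the short arms.} By Steps 2 and 3, all second differences \eqref{eq:second} vanish. So $a_{x_j}=j\tau$ for $1\le j\le m$ and $a_o=N\tau$, where $\tau=a_{x_1}\in3\mathbb{Z}$. Subtracting $\tau\sum p_vv'=0$ removes the terms of the $x_j$ and of $o$:
\[
z=\sum_{i=1}^k\alpha_iq_i'+\beta_0b'+\sum_{i=1}^k\beta_ir_i',
\]
with integers $\alpha_i=a_{q_i}-\tau p_{q_i}$, $\beta_0=a_b-\tau p_b$, $\beta_i=a_{r_i}-\tau p_{r_i}$, and with $3\mid\beta_0$ and $3\mid\beta_k$. The two arms are joined only through $o$, so by \eqref{eq:proj} we have $1=(z,z)=Q+B$, where, with $\alpha_0=\alpha_{k+1}=0$,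
\begin{align*}
Q&=3\sum_{i=1}^k\alpha_i^2-2\sum_{i=1}^{k-1}\alpha_i\alpha_{i+1}=\sum_{i=1}^k\alpha_i^2+\sum_{i=0}^k(\alpha_i-\alpha_{i+1})^2,\\
B&=\beta_0^2+3\sum_{i=1}^{k-1}\beta_i^2+2\beta_k^2-2\sum_{i=0}^{k-1}\beta_i\beta_{i+1}=\sum_{i=1}^k\beta_i^2+\sum_{i=0}^{k-1}(\beta_i-\beta_{i+1})^2 .
\end{align*}

\emph{Step 5: $Q+B\ne1$.} If some $\alpha_i\neq0$, take the largest such $i$; then $Q\ge\alpha_i^2+(\alpha_i-\alpha_{i+1})^2\ge2$. So all $\alpha_i$ vanish and $B=1$. From $\beta_k^2\le1$ and $3\mid\beta_k$ we get $\beta_k=0$. If $\beta_i\ne0$ for some $i\ge1$, take the largest such $i$; then $i<k$ and $B\ge\beta_i^2+(\beta_i-\beta_{i+1})^2\ge2$. So $\beta_1=\dots=\beta_k=0$ and $\beta_0^2=B=1$, contradicting $3\mid\beta_0$.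
\end{proof}

The last case of the proof is the one real candidate: $b'$ has norm $1$, and only divisibility by $3$ keeps it out of the lattice.

\subsection*{Norm at least four}
Now a generator can split in more ways, but every core vertex $v$ is a host, with $L_v=\mu(\mu-d(v))\ge\mu(\mu-3)$ leaves, so the congruence applies everywhere.

\begin{proposition}\label{prop:irr4}
For $\mu\ge4$ and $k\ge2$ the lattice $\Lambda_{\mu,k}$ is irreducible.
\end{proposition}

\begin{proof}
Let $\Lambda=\Lambda_1\perp\Lambda_2$ and $\pi_1,\pi_2$ be as above. We show that all vertices lie in $\Lambda_1\cup\Lambda_2$.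

\emph{Step 1: every leaf lies in $\Lambda_1\cup\Lambda_2$.} Suppose that a leaf $y$ at $h$ does not. The norms of $\pi_1y$ and $\pi_2y$ are positive integers with sum $\mu$. Let $z$ be a projection of minimal norm $\nu$, so $1\le\nu\le\mu/2$ and $(z,y)=(z,z)=\nu$. By Lemma~\ref{lem:leaves}(a), every leaf $\tilde y$ at $h$ has $(z,\tilde y)\equiv\nu\pmod\mu$, so $|(z,\tilde y)|\ge\min(\nu,\mu-\nu)=\nu$. Bessel's inequality for the leaves at $h$ gives $L_h\nu^2\le\mu\nu$, so
\[
\mu(\mu-3)\le L_h\le\mu/\nu\le\mu .
\]
This forces $\mu=4$, $\nu=1$, $L_h=4$, and equality in Bessel's inequality. Each product $(z,\tilde y)$ is $\pm1$ and congruent to $1$ modulo $4$, hence equal to $1$. So $z=u_h$, contradicting Lemma~\ref{lem:leaves}(c).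

\emph{Step 2: all leaves at one host $v$ lie in the same summand.} Suppose $y\in\Lambda_1$ and $\tilde y\in\Lambda_2$ are leaves at $v$, and put $z=\pi_2v$. Then $(z,y)=0$ and $(z,\tilde y)=(v,\tilde y)=-1$, contradicting Lemma~\ref{lem:leaves}(a).

\emph{Step 3: every core vertex $v$ lies in $\Lambda_1\cup\Lambda_2$.} After renumbering the summands, the leaves at $v$ lie in $\Lambda_1$. Put $z=\pi_2v$. A leaf $y\in\Lambda_1$ has $(z,y)=0$. A leaf $y\in\Lambda_2$ is not at $v$, so $(z,y)=(v,y)=0$. Thus $z$ is orthogonal to all leaves, and Lemma~\ref{lem:leaves}(b) gives $z=\sum_{w\text{ core}}a_ww'$ with all $a_w\in\mu\mathbb{Z}$; this is where $\mu\ge4$ is used a second time. By \eqref{eq:proj},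
\[
(z,z)=(z,v)=(z,v')=\sum_{w\text{ core}}a_w(w',v')\in\mu\mathbb{Z}.
\]
Also $(z,z)\le(v,v)=\mu$. If $(z,z)=\mu$, then $z=v$, but $v$ is not orthogonal to its leaves. So $z=0$ and $v\in\Lambda_1$.
\end{proof}

\section{Proofs of the theorems}

From $F_{n+2}\ge2F_n$ and $F_2=1$ we get $F_{2k}\ge2^{k-1}$ and $F_{2k+2}\ge2^k$, so
\begin{equation}\label{eq:growth}
m+1=F_{2k}F_{2k+2}\ge2^{2k-1}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
The lattice $\Lambda_k$ is integral and generated by vectors of norm $3$, it is irreducible by Proposition~\ref{prop:irr3}, and Proposition~\ref{prop:bound} with $\mu=3$ gives the inequality. By \eqref{eq:growth}, for fixed $\sigma$ the inequality fails for all large $k$.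
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $\mu=1$. A vector $e$ of norm $1$ in an integral lattice $\Lambda$ splits off: $x=(x,e)e+(x-(x,e)e)$ shows that $\Lambda=\mathbb{Z}e\perp(\Lambda\cap e^\perp)$. So an irreducible $\Lambda$ containing $e$ equals $\mathbb{Z}e$, which is $1$-integrable. For $\mu=2$, the value $\sigma=2$ works by the fact on root lattices quoted in the introduction.

Let $\mu\ge3$ and $k\ge2$. The lattice $\Lambda_{\mu,k}$ is irreducible by Propositions~\ref{prop:irr3} and~\ref{prop:irr4}. Its rank is $n=|V(T)|-1$. The core has $m+2k+2$ vertices, and each of them together with its leaves accounts for at most $\mu^2$ vertices of $T$, so $m+1\le n\le\mu^2(m+2k+2)$. In particular $n\to\infty$ as $k\to\infty$. Since $k\ge2$, inequality \eqref{eq:growth} gives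
\[
k+1\le2k-1\le\log_2(m+1)\le\log_2n .
\]
As $m\ge23$, we also have $2k+2\le2\log_2(m+1)\le m$, and hence $n\le2\mu^2m$. If $\Lambda_{\mu,k}$ is $s$-integrable, Proposition~\ref{prop:bound} yields
\[
s^4\ge\frac{m}{24\mu^9(k+1)}\ge\frac{n}{48\mu^{11}\log_2n}=\frac{\log2}{48\mu^{11}}\cdot\frac{n}{\log n}.
\]
This proves the second assertion with $c_\mu=\bigl(\log2/(48\mu^{11})\bigr)^{1/4}$. Since $n/\log n$ is unbounded along the family, no single $\sigma$ works for any $\mu\ge3$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KYY}
Jack H. Koolen, Jae Young Yang, Qianqian Yang,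
\emph{On graphs with smallest eigenvalue at least $-3$ and their lattices},
arXiv:1804.00369 (2018).

\end{thebibliography}
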